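\title{Eventually constant sequences of sets:\\ accessibility depends on set theory}

\begin{abstract}
The category $\mathbf{Set}^{<\omega}$ of eventually constant sequences of sets and maps is the colimit of a chain of finite powers of $\mathbf{Set}$. We show that, for uncountable regular $\lambda$, it is $\lambda$-accessible if and only if a partition property holds for certain colorings of pairs in $\lambda$-directed posets by countably many colors. It follows that $\mathbf{Set}^{<\omega}$ is not accessible if $\square_\mu$ holds for a proper class of singular cardinals $\mu$ of cofinality $\omega$, in particular if $V=L$ or if $0^\#$ does not exist, while it is accessible if there is a strongly $\omega_1$-compact cardinal. The category is never $\omega$- or $\omega_1$-accessible, and relative to a strongly compact cardinal it is consistent that it is $\omega_2$-accessible and there are no measurable cardinals.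
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Accessible categories}
Let $\lambda$ be an infinite regular cardinal. A poset is \emph{$\lambda$-directed} if every subset of size less than $\lambda$ has an upper bound; \emph{directed} means $\omega$-directed. A \emph{$\lambda$-directed colimit} is a colimit of a diagram $D\colon I\to\mathcal K$ indexed by a $\lambda$-directed poset $I$; we write $d^{ij}\colon D(i)\to D(j)$, $i\le j$, for its transition maps. In $\mathbf{Set}$, a cocone $(e^i\colon D(i)\to X)_{i\in I}$ on a directed diagram is a colimit if and only if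
\begin{itemize}
\item[(D1)] every element of $X$ is of the form $e^i(x)$, and
\item[(D2)] $e^i(x)=e^i(y)$ implies $d^{ij}(x)=d^{ij}(y)$ for some $j\ge i$.
\end{itemize}
An object $P$ of $\mathcal K$ is \emph{$\lambda$-presentable} if $\mathcal K(P,-)$ preserves $\lambda$-directed colimits, that is, if for every $\lambda$-directed colimit $(e^i\colon D(i)\to X)_i$ in $\mathcal K$
\begin{itemize}
\item[(P1)] every $f\colon P\to X$ is of the form $e^ig$ with $g\colon P\to D(i)$, and
\item[(P2)] $e^ig=e^ig'$ implies $d^{ij}g=d^{ij}g'$ for some $j\ge i$.
\end{itemize}
This is a notion of smallness: a set $P$ of size less than $\lambda$ is $\lambda$-presentable in $\mathbf{Set}$, as one sees by applying (D1) and (D2) to each element of $P$ and taking an upper bound of the indices obtained. A category is \emph{$\lambda$-accessible} if it has $\lambda$-directed colimits and has a set of $\lambda$-presentable objects such that every object is a $\lambda$-directed colimit of objects from this set. It is \emph{accessible} if it is $\lambda$-accessible for some regular $\lambda$. An accessible category may be large, but it is built from a set of small objects.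

\subsection*{The category $\mathbf{Set}^{<\omega}$}
The finite powers $\mathbf{Set}^n$ are as well behaved as possible: they have all colimits, computed coordinatewise, and they are $\omega$-accessible, since a tuple of sets is the directed union of its subtuples of finite sets. In other words they are locally finitely presentable. Connect them by repeating the last coordinate:
\[
\mathbf{Set}\xrightarrow{\ F_{1,2}\ }\mathbf{Set}^2\xrightarrow{\ F_{2,3}\ }\cdots,
\qquad F_{n,n+1}(X_1,\dots,X_n)=(X_1,\dots,X_n,X_n),
\]
and likewise $F_{n,n+1}(f_1,\dots,f_n)=(f_1,\dots,f_n,f_n)$. These functors preserve directed colimits (indeed all colimits), so they are finitely accessible. They are injective on objects and on morphisms, and the colimit of the chain in the category $\mathbf{CAT}$ of categories and functors is its union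
\[
\mathcal C=\mathbf{Set}^{<\omega}.
\]
The objects of $\mathcal C$ are the eventually constant sequences $X=(X_k)_{k\ge1}$ of sets, the morphisms $X\to Y$ are the eventually constant sequences $f=(f_k\colon X_k\to Y_k)_{k\ge1}$ of maps, and composition is coordinatewise. We say that $X$ is \emph{stable from $n$} if $X_k=X_n$ for all $k\ge n$, and that $f\colon X\to Y$ is \emph{stable from $n$} if $X$ and $Y$ are and $f_k=f_n$ for all $k\ge n$. The objects and morphisms stable from $n$ form the image of the colimit injection $\mathbf{Set}^n\to\mathcal C$, $(X_1,\dots,X_n)\mapsto(X_1,\dots,X_n,X_n,\dots)$.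

Following the convention of Bagaria and Magidor, call an uncountable cardinal $\kappa$ \emph{strongly $\omega_1$-compact} if every $\kappa$-complete filter on any set extends to a countably complete ultrafilter. (A filter is $\kappa$-complete if it is closed under intersections of fewer than $\kappa$ members; countably complete means $\omega_1$-complete.) It is known that $\mathcal C$ is accessible if such a cardinal exists. The problem, which comes from Par\'e and Rosick\'y \cite{PR}, is whether set theory really enters:
\begin{quote}
\emph{Does ZFC prove that $\mathbf{Set}^{<\omega}$ is accessible, or is it consistent with ZFC that $\mathbf{Set}^{<\omega}$ is not accessible?}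
\end{quote}

\subsection*{What one would guess}
Countable chains give an obstruction at once.

\begin{example}\label{ex:omega}
For $i<\omega$ let $D(i)_k=\{0,\dots,\min(i,k)\}$, with inclusions as transition maps. This is a chain in $\mathcal C$. The coordinate functors $X\mapsto X_k$ preserve colimits (Lemma~\ref{lem:coord}), so a colimit $X$ would have $|X_k|=k+1$ for all $k$, and no such sequence is eventually constant.
\end{example}

Here the stage from which $D(i)$ is stable grows along the chain. If the index poset $I$ is $\omega_1$-directed, this cannot happen: there are only countably many stages, and a pigeonhole argument (Lemma~\ref{lem:pigeon}) gives one $n$ such that $D(i)$ is stable from $n$ for cofinally many $i$. If the transition maps between cofinally many indices were also stable from one $n$, a cofinal part of the diagram would lie in $\mathbf{Set}^n$ and we could form the colimit there. So one would guess that $\mathcal C$ is $\omega_1$-accessible. The guess is false, because transition maps are indexed by \emph{pairs} $i<j$, and a pigeonhole principle for pairs is a statement of Ramsey type. The following definition isolates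 it; one should think of $c(i,j)$ as the stage from which $d^{ij}$ is stable.

\begin{definition}\label{def:col}
A \emph{coloring} of a poset $I$ is a map $c\colon\{(i,j)\in I^2:i<j\}\to\omega$ such that for all $i<j<l$
\begin{itemize}
\item[(S1)] $c(i,l)\le\max(c(i,j),c(j,l))$,
\item[(S2)] $c(i,j)\le\max(c(i,l),c(j,l))$.
\end{itemize}
It is \emph{tame} if there are $n<\omega$ and a cofinal $A\subseteq I$ with $c(i,j)\le n$ for all $i<j$ in $A$. The statement $(*)_\lambda$ says that every coloring of every $\lambda$-directed poset is tame.
\end{definition}

Condition (S1) reflects the fact that a composite of maps stable from $n$ is stable from $n$, and (S2) reflects cancellation of an injective map from the equation $d^{il}=d^{jl}d^{ij}$.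

\subsection*{Results}
The first theorem, proved in ZFC, removes the category from the problem.

\begin{theorem}\label{thm:A}
For an uncountable regular cardinal $\lambda$ the following are equivalent:
\begin{itemize}
\item[(i)] $\mathcal C$ is $\lambda$-accessible;
\item[(ii)] $\mathcal C$ has $\lambda$-directed colimits;
\item[(iii)] $(*)_\lambda$.
\end{itemize}
Hence $\mathcal C$ is accessible if and only if $(*)_\lambda$ holds for some uncountable regular $\lambda$, and then $\mathcal C$ is $\lambda'$-accessible for all regular $\lambda'\ge\lambda$.
\end{theorem}

The principle $\square_\mu$ and the hypothesis that $0^\#$ does not exist are recalled in Section~\ref{sec:wild}; $L$ is G\"odel's constructible universe.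

\begin{theorem}\label{thm:B}
If $\mu$ is a singular cardinal of cofinality $\omega$ and $\square_\mu$ holds, then $\mathcal C$ does not have $\lambda$-directed colimits for any regular $\lambda\le\mu^+$. So if $\square_\mu$ holds for a proper class of singular $\mu$ of cofinality $\omega$, then $\mathcal C$ is not accessible. In particular $\mathcal C$ is not accessible if $V=L$, or just if $0^\#$ does not exist.
\end{theorem}

\begin{theorem}\label{thm:C}
\begin{itemize}
\item[(1)] \textup{(ZFC)} $\mathcal C$ is neither $\omega$-accessible nor $\omega_1$-accessible.
\item[(2)] If $\kappa$ is strongly $\omega_1$-compact, then $\mathcal C$ is $\lambda$-accessible for every regular $\lambda\ge\kappa$.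
\item[(3)] If ZFC $+$ ``there is a strongly compact cardinal'' is consistent, then so is ZFC $+$ ``$\mathcal C$ is $\omega_2$-accessible and there are no measurable cardinals \textup{(}hence no strongly $\omega_1$-compact cardinals\textup{)}''.
\end{itemize}
\end{theorem}

These results answer the question. If ZFC is consistent, then so is ZFC $+\ V=L$, in which $\mathcal C$ is not accessible by Theorem~\ref{thm:B}; hence ZFC does not prove that $\mathcal C$ is accessible. If a strongly $\omega_1$-compact cardinal is consistent, then by Theorem~\ref{thm:C}(2) ZFC does not refute it either. Parts (1) and (3) of Theorem~\ref{thm:C} show, granted the consistency of a strongly compact cardinal, that $\omega_2$ is the least possible index of accessibility, and that accessibility of $\mathcal C$ does not imply the existence of a strongly $\omega_1$-compact cardinal.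

Theorem~\ref{thm:A} is proved in Section~\ref{sec:A}, after preliminaries on colorings. Section~\ref{sec:wild} constructs colorings that are not tame, first on $\omega_1$ and then on $\mu^+$, and proves Theorems~\ref{thm:C}(1) and~\ref{thm:B}. Sections~\ref{sec:ultra} and~\ref{sec:omega2} prove parts (2) and (3) of Theorem~\ref{thm:C}. Ordinals are identified with the sets of smaller ordinals, and cardinals with initial ordinals.

\section{Colorings of directed posets}\label{sec:col}

A subset $A$ of a poset $I$ is \emph{cofinal} if every element of $I$ lies below some element of $A$. A cofinal subset of a $\lambda$-directed poset is $\lambda$-directed. In a directed poset a maximal element $m$ is a maximum, since an upper bound of $i$ and $m$ must be $m$. So if $I$ is directed without maximum and $A\subseteq I$ is cofinal, then strictly above every element of $I$ there is an element of $A$. If $I$ has a maximum $m$, then every coloring of $I$ is tame (take $A=\{m\}$) and every diagram on $I$ has the colimit $D(m)$; only posets without maximum matter.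

\begin{lemma}\label{lem:pigeon}
If $I$ is $\omega_1$-directed and $I=\bigcup_{n<\omega}A_n$, then some $A_n$ is cofinal.
\end{lemma}

\begin{proof}
Otherwise pick for each $n$ an $i_n\in I$ with no element of $A_n$ above it. An upper bound of all $i_n$ lies in no $A_n$.
\end{proof}

Two reformulations of (S1) and (S2) are useful. First, together they are equivalent to the following condition: for all $\xi<i<j$ in $I$ and all $n\ge c(i,j)$,
\begin{equation}\label{eq:agree}
c(\xi,i)\le n\iff c(\xi,j)\le n .
\end{equation}
Indeed, (S1) gives the implication from left to right and (S2) the converse; conversely, \eqref{eq:agree} with $n=\max(c(\xi,i),c(i,j))$ gives (S1), and with $n=\max(c(\xi,j),c(i,j))$ it gives (S2). In words: seen from below, $i$ and $j$ look alike from level $c(i,j)$ on.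

Second, write $i<_nj$ if $i<j$ and $c(i,j)\le n$. The relations $<_n$ increase with $n$ and their union is $<$. Condition (S1) says that each $<_n$ is transitive, and (S2) says that two $<_n$-predecessors of a point that are comparable in $I$ are $<_n$-comparable. If $I$ is an ordinal, each $<_n$ is therefore a tree order (the predecessors of a point are well ordered), and $c$ is tame exactly when one of these trees has a chain that is cofinal in $I$.

The simplest colorings come from points: for any $f\colon I\to\omega$, the map $(i,j)\mapsto\max(f(i),f(j))$ satisfies (S1) and (S2), because both right-hand sides equal $\max(f(i),f(j),f(l))$. On $I=\omega$ with $f(i)=i$ this coloring is unbounded on every infinite set, so $(*)_\omega$ fails for a trivial reason. On $\omega_1$-directed posets such colorings do no harm.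

\begin{lemma}\label{lem:point}
Let $c$ be a coloring of an $\omega_1$-directed poset $I$ and let $f\colon I\to\omega$ satisfy $c(i,j)\le\max(f(i),f(j))$ for all $i<j$. Then $c$ is tame.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:pigeon} some set $\{i:f(i)\le n\}$ is cofinal, and $c\le n$ on it.
\end{proof}

A function $f$ as in the lemma arises whenever $c$ extends to a coloring of a larger poset with a point $\infty$ strictly above all of $I$: take $f(i)=c(i,\infty)$ and apply (S2) to $i<j<\infty$. This is the pattern of all proofs of tameness below. The role of $\infty$ is played by the colimit of a diagram in Section~\ref{sec:A}, by an ultrafilter in Section~\ref{sec:ultra}, and by an element of the image of $I$ under an elementary embedding in Section~\ref{sec:omega2}.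

\section{Colimits in $\mathcal C$ and tameness}\label{sec:A}

In this section $\lambda$ is an uncountable regular cardinal, so every $\lambda$-directed poset is $\omega_1$-directed. We prove Theorem~\ref{thm:A}; the implication (i)$\Rightarrow$(ii) holds by definition.

\subsection*{Colimits are coordinatewise}
Call a cocone $(e^i\colon D(i)\to X)_i$ in $\mathcal C$ a \emph{coordinatewise colimit} if $(e^i_k\colon D(i)_k\to X_k)_i$ is a colimit in $\mathbf{Set}$ for every $k$.

\begin{lemma}\label{lem:coord}
Every colimit in $\mathcal C$ is a coordinatewise colimit. If the diagram is $\omega_1$-directed, every coordinatewise colimit is a colimit in $\mathcal C$.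
\end{lemma}

\begin{proof}
For a set $S$ let $R_kS$ be the sequence with $S$ at place $k$ and a fixed one-point set $1$ elsewhere. A morphism $X\to R_kS$ is the same as a map $X_k\to S$, because the unique maps $X_m\to1$ are eventually constant in $m$. So $R_k$ is right adjoint to the functor $X\mapsto X_k$, which therefore preserves colimits.

Now let $I$ be $\omega_1$-directed, $(e^i\colon D(i)\to X)_i$ a coordinatewise colimit and $(g^i\colon D(i)\to Y)_i$ any cocone in $\mathcal C$. There are unique maps $h_k\colon X_k\to Y_k$ with $h_ke^i_k=g^i_k$ for all $i$, and we must show that $(h_k)_k$ is eventually constant. Let $X$ and $Y$ be stable from $m$. If $(h_k)_k$ is not eventually constant, there are an infinite set $K$ of indices $k\ge m$ and elements $x_k\in X_m$ with $h_k(x_k)\ne h_{k+1}(x_k)$ for $k\in K$. By (D1) each $x_k$ lies in the image of some $e^{i_k}_k$. Let $i$ be an upper bound of the countably many $i_k$, and write $x_k=e^i_k(y_k)$ with $y_k\in D(i)_k$. Take $k\in K$ such that $e^i$ and $g^i$ are stable from $k$. Then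
\[
h_k(x_k)=g^i_k(y_k)=g^i_{k+1}(y_k)=h_{k+1}(e^i_{k+1}(y_k))=h_{k+1}(e^i_k(y_k))=h_{k+1}(x_k),
\]
a contradiction.
\end{proof}

The second assertion fails for countable chains. Let $D(i)$ be the constant sequence $\{0,\dots,i\}$ and $X$ the constant sequence $\omega$, with inclusions. The maps $h_k\colon\omega\to\{0,1\}$ with $h_k(x)=1$ exactly for $x\le k$ are eventually constant on each $D(i)$, so they define a cocone in $\mathcal C$, but $(h_k)_k$ itself is not eventually constant.

\subsection*{Small objects: \textup{(ii)}$\Rightarrow$\textup{(i)}}
Call $P\in\mathcal C$ \emph{small} if $|P_k|<\lambda$ for all $k$. A small object stable from $n$ is isomorphic to the sequence of cardinals $(|P_k|)_k$, by bijections chosen constant from $n$ on; so up to isomorphism there is only a set of small objects.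

\emph{Small objects are $\lambda$-presentable.} Let $P$ be small and $(e^i\colon D(i)\to X)_{i\in I}$ a $\lambda$-directed colimit in $\mathcal C$; it is coordinatewise by Lemma~\ref{lem:coord}. For (P1) let $f\colon P\to X$. Each $P_k$ is $\lambda$-presentable in $\mathbf{Set}$, so $f_k$ factors through some $e^{i_k}_k$. For an upper bound $i$ of all $i_k$ there are maps $g_k\colon P_k\to D(i)_k$ with $f_k=e^i_kg_k$. The sequence $(g_k)_k$ need not be eventually constant, but if $f$ and $e^i$ are stable from $n$ we may replace $g_k$ by $g_n$ for $k\ge n$, since $e^i_kg_n=e^i_ng_n=f_n=f_k$. Now $g=(g_k)_k$ is a morphism of $\mathcal C$ with $e^ig=f$. For (P2) let $e^ig=e^ig'$. For each $k$ there is $j_k\ge i$ with $d^{ij_k}_kg_k=d^{ij_k}_kg'_k$, and $d^{ij}g=d^{ij}g'$ for an upper bound $j$ of all $j_k$.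

\emph{Every object is a $\lambda$-directed colimit of small objects.} Let $X$ be stable from $n$. Consider the sequences $(Y_1,\dots,Y_n,Y_n,\dots)$ with $Y_k\subseteq X_k$ and $|Y_k|<\lambda$, ordered by coordinatewise inclusion. As $\lambda$ is regular, this poset is closed under unions of fewer than $\lambda$ members, so it is $\lambda$-directed. The inclusions into $X$ form a coordinatewise colimit by (D1) and (D2), hence a colimit by Lemma~\ref{lem:coord}.

So the only requirement of $\lambda$-accessibility that can fail is the existence of $\lambda$-directed colimits, and (ii) implies (i).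

\subsection*{From tameness to colimits: \textup{(iii)}$\Rightarrow$\textup{(ii)}}
Let $D\colon I\to\mathcal C$ be a $\lambda$-directed diagram, where $I$ has no maximum, and for each $k$ let $(\ell^i_k\colon D(i)_k\to L_k)_i$ be a colimit of the $k$th coordinate diagram in $\mathbf{Set}$. We must identify the sets $L_k$ for large $k$ so that every leg becomes eventually constant. The stage from which $d^{ij}$ is stable satisfies (S1), but not necessarily (S2): if $d^{jl}$ collapses $D(j)$ to a point, stability of $d^{il}$ and $d^{jl}$ says nothing about $d^{ij}$. We therefore replace each $D(i)_k$ by its image in $L_k$, which makes the transition maps injective. For this we need to know that the image, as a quotient of $D(i)_k$, does not depend on $k$ for large $k$.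

\emph{Step 1: the kernels stabilize.} Let $K^i_k=\{(x,y)\in D(i)_k^2:\ell^i_k(x)=\ell^i_k(y)\}$. We claim that for each $i$ there is $p(i)\ge1$ such that $D(i)_k$ and $K^i_k$ do not depend on $k\ge p(i)$. Otherwise there are infinitely many $k$ with $D(i)_k=D(i)_{k+1}$ and a pair $(x_k,y_k)$ that lies in exactly one of $K^i_k$, $K^i_{k+1}$. By (D2) and $\omega_1$-directedness there is one $j\ge i$ such that for all these $k$ and for $m\in\{k,k+1\}$,
\[
(x_k,y_k)\in K^i_m\iff d^{ij}_m(x_k)=d^{ij}_m(y_k);
\]
the implication from right to left holds for every $j$, since $\ell^i_m=\ell^j_md^{ij}_m$. For large $k$ we have $d^{ij}_k=d^{ij}_{k+1}$, so $(x_k,y_k)$ lies in both of $K^i_k$, $K^i_{k+1}$ or in neither, a contradiction.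

\emph{Step 2: the coloring.} Let $E_i=D(i)_{p(i)}/K^i_{p(i)}$ with quotient map $q_i$. For $k\ge p(i)$ let $\bar\ell^i_k\colon E_i\to L_k$ be the injection with $\bar\ell^i_kq_i=\ell^i_k$. Let $i<j$ and $k\ge\max(p(i),p(j))$. The image of $\ell^i_k=\ell^j_kd^{ij}_k$ is contained in that of $\ell^j_k$, so there is a unique injection $t^{ij}_k\colon E_i\to E_j$ with $\bar\ell^j_kt^{ij}_k=\bar\ell^i_k$. Cancelling $\bar\ell^j_k$ in
\[
\bar\ell^j_kt^{ij}_kq_i=\ell^i_k=\ell^j_kd^{ij}_k=\bar\ell^j_kq_jd^{ij}_k
\]
gives $t^{ij}_kq_i=q_jd^{ij}_k$. As $q_i$ is surjective and $d^{ij}_k$ is eventually constant in $k$, so is $t^{ij}_k$. Let $c(i,j)$ be the least $n\ge\max(p(i),p(j))$ such that $t^{ij}_k=t^{ij}_n$ for all $k\ge n$.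

Let $i<j<l$. By uniqueness, $t^{il}_k=t^{jl}_kt^{ij}_k$ for $k\ge\max(p(i),p(j),p(l))$. The numbers $\max(c(i,j),c(j,l))$ and $\max(c(i,l),c(j,l))$ are both at least $\max(p(i),p(j),p(l))$. If $n$ is the first, then $t^{il}_k=t^{jl}_nt^{ij}_n$ for all $k\ge n$, which gives (S1). If $n$ is the second, then for $k\ge n$
\[
t^{jl}_nt^{ij}_k=t^{jl}_kt^{ij}_k=t^{il}_k=t^{il}_n=t^{jl}_nt^{ij}_n,
\]
and $t^{ij}_k=t^{ij}_n$ because $t^{jl}_n$ is injective; this gives (S2). So $c$ is a coloring.

\emph{Step 3: the colimit.} By $(*)_\lambda$ there are $n$ and a cofinal $A\subseteq I$ with $c\le n$ on $A$. Every $i\in A$ has some $j>i$ in $A$, so $p(i)\le c(i,j)\le n$. For $i<j$ in $A$ the map $t^{ij}=t^{ij}_k$ does not depend on $k\ge n$, and we obtain one directed diagram $(E_i,t^{ij})_{A}$ in $\mathbf{Set}$. For each $k\ge n$ the maps $\bar\ell^i_k\colon E_i\to L_k$, $i\in A$, form a cocone on it. They are injective, and they are jointly surjective because $A$ is cofinal; so the cocone is a colimit by (D1) and (D2). Hence for $k\ge n$ there is a bijection $\varphi_k\colon L_k\to L_n$ with $\varphi_k\bar\ell^i_k=\bar\ell^i_n$ for all $i\in A$. Let $\varphi_k$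 be the identity of $L_k$ for $k<n$, let $X=(L_1,\dots,L_n,L_n,\dots)$, and put $e^i_k=\varphi_k\ell^i_k$ for all $i\in I$. For $i\in A$ and $k\ge n$ we have $e^i_k=\varphi_k\bar\ell^i_kq_i=\bar\ell^i_nq_i$, so $e^i$ is stable from $n$. For arbitrary $i$ choose $j\ge i$ in $A$; then $e^i=e^jd^{ij}$ is eventually constant. Thus $(e^i\colon D(i)\to X)_i$ is a cocone in $\mathcal C$ and a coordinatewise colimit, hence a colimit by Lemma~\ref{lem:coord}.

\subsection*{From colimits to tameness: \textup{(ii)}$\Rightarrow$\textup{(iii)}}
Let $c$ be a coloring of a $\lambda$-directed poset $I$ without maximum. We want a diagram whose transition maps record $c$ in the stages from which they are stable. The difficulty is functoriality: $d^{il}$ is determined by $d^{ij}$ and $d^{jl}$, while $c(i,l)$ is not determined by $c(i,j)$ and $c(j,l)$. Differences of $\mathbb Z/2$-valued functions, on the other hand, compose correctly by themselves. So we give each $\xi\in I$ a two-point fiber, present in $D(i)$ for all $i>\xi$, and let $d^{ij}_k$ swap the two points over $\xi$ when $i$ and $j$ disagree about the truth of ``$c(\xi,\cdot)\le k$''.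

For $\xi<i$ and $k\ge1$ let $h^i_k(\xi)\in\mathbb Z/2$ be $1$ if $c(\xi,i)\le k$ and $0$ otherwise. Let $D(i)$ be the constant sequence with value $V_i=\{\xi\in I:\xi<i\}\times\mathbb Z/2$, and for $i\le j$ put
\[
d^{ij}_k\colon V_i\to V_j,\qquad d^{ij}_k(\xi,\varepsilon)=\bigl(\xi,\ \varepsilon+h^i_k(\xi)+h^j_k(\xi)\bigr).
\]
For instance, if $c(\xi,i)=2$ and $c(\xi,j)=5$, then $d^{ij}_k$ swaps the fiber over $\xi$ for $k=2,3,4$ and fixes it for all other $k$. On a single fiber the swapping always stops. What makes $d^{ij}$ a morphism of $\mathcal C$ is that it stops at the same stage on all fibers: by \eqref{eq:agree}, $h^i_k(\xi)=h^j_k(\xi)$ for all $\xi<i<j$ and $k\ge c(i,j)$, so $d^{ij}_k$ is the inclusion $V_i\subseteq V_j$ for $k\ge c(i,j)$. Both (S1) and (S2) are used here. Since $h^j_k(\xi)+h^j_k(\xi)=0$, we have $d^{ii}_k=\mathrm{id}$ and $d^{jl}_kd^{ij}_k=d^{il}_k$. So $D\colon I\to\mathcal C$ is a diagram.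

By (ii) it has a colimit $(e^i\colon D(i)\to X)_i$, which is coordinatewise by Lemma~\ref{lem:coord}. All $d^{ij}_k$ are injective, so all $e^i_k$ are injective by (D2). The point is that the legs $e^i$ are indexed by single elements of $I$, so Lemma~\ref{lem:pigeon} applies to them: there are $n\ge1$ and a cofinal $A\subseteq I$ such that $e^i$ is stable from $n$ for all $i\in A$. Let $i<j$ in $A$ and $k\ge n$. Then $e^j_nd^{ij}_k=e^j_kd^{ij}_k=e^i_k=e^i_n=e^j_nd^{ij}_n$, so $d^{ij}_k=d^{ij}_n$. Thus $d^{ij}_k$ does not depend on $k\ge n$; being the inclusion for large $k$, it is the inclusion for all $k\ge n$. This means that $h^i_k(\xi)=h^j_k(\xi)$ for all $\xi<i$ and $k\ge n$. The least $k\ge n$ with $h^i_k(\xi)=1$ is $\max(c(\xi,i),n)$, and therefore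
\[
\max(c(\xi,i),n)=\max(c(\xi,j),n)\qquad\text{for all }\xi<i<j\text{ with } i,j\in A .
\]
Any two elements of $A$ above $\xi$ have an upper bound in $A$, so for each $\xi\in I$ the number $m(\xi)=\max(c(\xi,i),n)$ is the same for all $i\in A$ with $i>\xi$. By Lemma~\ref{lem:pigeon} applied to the $\omega_1$-directed poset $A$, some set $B=\{\xi\in A:m(\xi)\le m\}$ is cofinal in $A$, hence in $I$, and $c(\xi,i)\le m(\xi)\le m$ for $\xi<i$ in $B$. So $c$ is tame.

\subsection*{End of the proof of Theorem~\ref{thm:A}}
If $\lambda_0\le\lambda'$ are regular, every $\lambda'$-directed poset is $\lambda_0$-directed, so a category with $\lambda_0$-directed colimits has $\lambda'$-directed colimits, and $(*)_{\lambda_0}$ implies $(*)_{\lambda'}$. If $\mathcal C$ is accessible, it has $\lambda_0$-directed colimits for some regular $\lambda_0$, hence $\lambda$-directed colimits for an uncountable regular $\lambda$, and $(*)_\lambda$ holds. Conversely $(*)_\lambda$ gives $(*)_{\lambda'}$, hence $\lambda'$-accessibility, for all regular $\lambda'\ge\lambda$. \qed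

\section{Colorings that are not tame}\label{sec:wild}

\subsection*{Filtrations}
We color an ordinal $\theta$, and we describe the coloring by the sets $A_{\alpha,n}$ of $<_n$-predecessors of $\alpha$. A \emph{filtration} of $\theta$ is a family of sets $A_{\alpha,n}\subseteq\alpha$ $(\alpha<\theta$, $n<\omega)$ such that
\begin{itemize}
\item[(A1)] $A_{\alpha,n}\subseteq A_{\alpha,n+1}$ and $\bigcup_nA_{\alpha,n}=\alpha$;
\item[(A2)] if $\beta\in A_{\alpha,n}$, then $A_{\beta,n}=A_{\alpha,n}\cap\beta$.
\end{itemize}

\begin{lemma}\label{lem:filt}
Let $\mu$ be an infinite cardinal and $(A_{\alpha,n})$ a filtration of $\mu^+$ with $|A_{\alpha,n}|<\mu$ for all $\alpha$ and $n$. Then $\mathcal C$ does not have $\lambda$-directed colimits for any regular $\lambda\le\mu^+$.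
\end{lemma}

\begin{proof}
Put $c(\xi,\alpha)=\min\{n:\xi\in A_{\alpha,n}\}$ for $\xi<\alpha<\mu^+$. By (A1), $c(\xi,\alpha)\le n$ if and only if $\xi\in A_{\alpha,n}$. If $\xi<\beta<\alpha$ and $n\ge c(\beta,\alpha)$, then $A_{\beta,n}=A_{\alpha,n}\cap\beta$ by (A2), which is \eqref{eq:agree}. So $c$ is a coloring. Suppose that $A\subseteq\mu^+$ is cofinal and $c\le n$ on $A$. Since $\mu^+$ is regular, $A$ has order type $\mu^+$, so there is $\alpha\in A$ with $|A\cap\alpha|=\mu$. But $A\cap\alpha\subseteq A_{\alpha,n}$, which has size less than $\mu$. So $c$ is not tame. The poset $\mu^+$ is $\mu^+$-directed, so $(*)_{\mu^+}$ fails, and by Theorem~\ref{thm:A} the category $\mathcal C$ does not have $\mu^+$-directed colimits. A fortiori it does not have $\lambda$-directed colimits for any regular $\lambda\le\mu^+$.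
\end{proof}

The hypothesis forces $\mu$ to have cofinality $\omega$, since by (A1) the ordinal $\mu$ is a countable union of sets of size less than $\mu$. The smallest case is $\mu=\omega$, where all $A_{\alpha,n}$ must be finite; the other cases are the singular cardinals of cofinality $\omega$.

Filtrations are built by recursion on $\alpha$. Given a filtration of $\alpha$, call $S\subseteq\alpha$ an \emph{$n$-branch} if $A_{\beta,n}=S\cap\beta$ for all $\beta\in S$. To extend the filtration to $\alpha+1$ is to choose $n$-branches $A_{\alpha,n}$ that increase with $n$ and cover $\alpha$, and we want them small. The empty set is an $n$-branch, and so is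
\[
\hat A_{\beta,n}=A_{\beta,n}\cup\{\beta\}\qquad(\beta<\alpha):
\]
the condition at the point $\beta$ is $A_{\beta,n}=\hat A_{\beta,n}\cap\beta$, and at a point $\gamma\in A_{\beta,n}$ it is (A2). So we may always put $A_{0,n}=\emptyset$ and $A_{\beta+1,n}=\hat A_{\beta,n}$. At a limit $\alpha$ of cofinality $\omega$ we climb a cofinal sequence $\alpha_0<\alpha_1<\cdots$. The choice $\hat A_{\alpha_n,n}$ for the $n$th set would be small and a branch, but these sets need not increase: $\alpha_n$ need not lie in $A_{\alpha_{n+1},n+1}$. The remedy is to wait at a rung until the next rung has absorbed it.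

\begin{lemma}[Ladder step]\label{lem:ladder}
Let $(A_{\beta,n})$ be a filtration of a limit ordinal $\alpha$ and let $\alpha_0<\alpha_1<\cdots$ be cofinal in $\alpha$. Let $i(n)$ be the largest $i\le n$ such that $\alpha_j\in A_{\alpha_{j+1},n}$ for all $j<i$, and let $S_n=\hat A_{\alpha_{i(n)},n}$. Then $S_n$ is an $n$-branch, $S_n\subseteq S_{n+1}$, $\bigcup_nS_n=\alpha$, and $\hat A_{\alpha_0,n}\subseteq S_n$ for all $n$.
\end{lemma}

\begin{proof}
The value $i=0$ always qualifies, so $i(n)$ is defined, and $S_n$ is an $n$-branch by the remark above. By (A1), $i(n)\le i(n+1)$, and for each $i$ we have $i\le i(n)$ as soon as $n\ge i$ and $n$ is large enough that $\alpha_j\in A_{\alpha_{j+1},n}$ for the finitely many $j<i$. If $j<i(n)$, then $\alpha_j\in A_{\alpha_{j+1},n}$, so $A_{\alpha_j,n}\subseteq A_{\alpha_{j+1},n}$ by (A2), and hence $\hat A_{\alpha_j,n}\subseteq\hat A_{\alpha_{j+1},n}$. Chaining these inclusions gives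
\begin{equation}\label{eq:rungs}
\hat A_{\alpha_j,n}\subseteq S_n\qquad\text{for all }j\le i(n).
\end{equation}
The case $j=0$ is the last assertion. Next, $S_n=\hat A_{\alpha_{i(n)},n}\subseteq\hat A_{\alpha_{i(n)},n+1}\subseteq S_{n+1}$ by (A1) and \eqref{eq:rungs}. Finally, if $\delta<\alpha$, pick $i$ with $\delta<\alpha_i$; for large $n$ we have $\delta\in A_{\alpha_i,n}$ and $i\le i(n)$, so $\delta\in S_n$ by \eqref{eq:rungs}.
\end{proof}

\subsection*{The case $\mu=\omega$}
The first steps can be done by hand.

\begin{example}\label{ex:ladder}
The successor rule gives $A_{m,n}=\{0,\dots,m-1\}$ for finite $m$. At $\alpha=\omega$ with the ladder $\alpha_j=j$ no waiting occurs: $i(n)=n$ and $A_{\omega,n}=\{0,\dots,n\}$. So $\omega$ is covered by finite sets, and $c(\xi,\omega)=\xi$. Then $A_{\omega+m,n}=\{0,\dots,n\}\cup\{\omega,\dots,\omega+m-1\}$ for $m\ge1$. At $\alpha=\omega\cdot2$ take the ladder $0,5,\omega,\omega+1,\omega+2,\dots$, so that $\alpha_j=\omega+j-2$ for $j\ge2$. The rung $5$ lies in $A_{\omega,n}$ only for $n\ge5$, and every other rung lies in all sets of the next one. Hence $i(0)=0$, $i(n)=1$ for $1\le n\le4$, and $i(n)=n$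 for $n\ge5$, which gives $A_{\omega\cdot2,0}=\{0\}$, $A_{\omega\cdot2,n}=\{0,\dots,5\}$ for $1\le n\le4$, and
\[
A_{\omega\cdot2,n}=\{0,\dots,n\}\cup\{\omega,\dots,\omega+n-2\}\qquad(n\ge5).
\]
Without waiting, $\hat A_{\alpha_1,1}=\{0,\dots,5\}$ would be followed by $\hat A_{\alpha_2,2}=\{0,1,2,\omega\}$. Without the cap $i\le n$, the climb at level $5$ would not stop and would collect an infinite set.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:C}\textup{(1)}]
Every limit ordinal $\alpha<\omega_1$ has cofinality $\omega$; fix a cofinal sequence of type $\omega$ in each. Define a filtration of $\omega_1$ by the successor rule and, at limits, by $A_{\alpha,n}=S_n$ from Lemma~\ref{lem:ladder}. Each nonempty $A_{\alpha,n}$ is an earlier set $A_{\beta,n}$ with one point added, so by induction all $A_{\alpha,n}$ are finite. By Lemma~\ref{lem:filt} with $\mu=\omega$, $\mathcal C$ has neither all $\omega_1$-directed nor all $\omega$-directed colimits.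
\end{proof}

\subsection*{Singular $\mu$: the principle $\square_\mu$}
Below $\mu^+$ there are now limit ordinals $\alpha$ of uncountable cofinality, where no ladder exists. There $A_{\alpha,n}$ must be unbounded in $\alpha$ for some $n$ (otherwise countably many bounded sets cover $\alpha$), and then it is the union of the sets $A_{\gamma,n}$, $\gamma\in A_{\alpha,n}$. So we must have arranged in advance that unboundedly many $\gamma<\alpha$ lie on one small $n$-branch, and the arrangements for different $\alpha$ must not conflict. The principle $\square_\mu$ provides such a plan.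

For a set $C$ of ordinals without maximum let $\operatorname{acc}(C)$ be the set of limit ordinals $\beta<\sup C$ with $\sup(C\cap\beta)=\beta$. A subset $C$ of a limit ordinal $\alpha$ is \emph{club in $\alpha$} if $\sup C=\alpha$ and $\operatorname{acc}(C)\subseteq C$. The principle $\square_\mu$ says that there are sets $C_\alpha$, for the limit ordinals $\alpha<\mu^+$, such that $C_\alpha$ is club in $\alpha$, its order type $\operatorname{otp}C_\alpha$ is at most $\mu$, and $C_\beta=C_\alpha\cap\beta$ for all $\beta\in\operatorname{acc}(C_\alpha)$ (\emph{coherence}). Coherence implies: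
\begin{equation}\label{eq:acc}
\text{if }\gamma<\gamma'\text{ lie in }\operatorname{acc}(C_\alpha),\text{ then }\gamma\in\operatorname{acc}(C_{\gamma'}),
\end{equation}
because $C_{\gamma'}\cap\gamma=C_\alpha\cap\gamma$ is cofinal in $\gamma$.

Let $\mu$ be singular of cofinality $\omega$ and let $(C_\alpha)$ be a $\square_\mu$-sequence. We may assume that $\operatorname{otp}C_\alpha<\mu$ for all $\alpha$. Indeed, suppose $\operatorname{otp}C_\alpha=\mu$. Then $\alpha$ has the cofinality of $\mu$, which is $\omega$. Also $\alpha\notin\operatorname{acc}(C_\beta)$ for all $\beta$, since otherwise $C_\beta\supseteq C_\alpha\cup\{\alpha\}$ would have order type greater than $\mu$. Replace each such $C_\alpha$ by a cofinal subset of type $\omega$. The new set is club and has no accumulation points, and $\alpha$ is an accumulation point of no $C_\beta$, so coherence is preserved.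

Fix infinite cardinals $\mu_0<\mu_1<\cdots$ with supremum $\mu$, and for limit $\alpha<\mu^+$ let $n(\alpha)$ be the least $n$ with $|C_\alpha|\le\mu_n$. If $\beta\in\operatorname{acc}(C_\alpha)$, then $C_\beta\subseteq C_\alpha$ and so $n(\beta)\le n(\alpha)$.

\begin{lemma}\label{lem:square}
There is a filtration $(A_{\alpha,n})$ of $\mu^+$ such that
\begin{itemize}
\item[(A3)] $|A_{\alpha,n}|\le\mu_n$;
\item[(A4)] if $\alpha$ is a limit ordinal and $n\ge n(\alpha)$, then $\operatorname{acc}(C_\alpha)\subseteq A_{\alpha,n}$.
\end{itemize}
\end{lemma}

Condition (A4) is the arrangement made in advance, and the threshold $n(\alpha)$ makes it compatible with (A3).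

\begin{proof}
We use recursion on $\alpha$. The successor rule preserves (A3) because $\mu_n$ is infinite, and (A4) asks nothing at successors. Let $\alpha$ be a limit. Put $A_{\alpha,n}=\emptyset$ for $n<n(\alpha)$. It remains to find, for $n\ge n(\alpha)$, $n$-branches $A_{\alpha,n}$ that increase with $n$, cover $\alpha$, and satisfy (A3) and (A4).

\emph{Case 1: $\operatorname{acc}(C_\alpha)$ is unbounded in $\alpha$.} For $n\ge n(\alpha)$ put
\[
A_{\alpha,n}=\bigcup\{A_{\gamma,n}:\gamma\in\operatorname{acc}(C_\alpha)\}.
\]
These sets increase with $n$ and cover $\alpha$ by (A1) for the ordinals $\gamma$. Let $\gamma<\gamma'$ in $\operatorname{acc}(C_\alpha)$. Then $\gamma\in\operatorname{acc}(C_{\gamma'})$ by \eqref{eq:acc} and $n\ge n(\alpha)\ge n(\gamma')$, so $\gamma\in A_{\gamma',n}$ by (A4) for $\gamma'$, and $A_{\gamma,n}=A_{\gamma',n}\cap\gamma$ by (A2). Two things follow for each $\gamma\in\operatorname{acc}(C_\alpha)$. First, $\gamma\in A_{\alpha,n}$, because there is a larger $\gamma'$; this is (A4). Second, $A_{\alpha,n}\cap\gamma=A_{\gamma,n}$, because the terms of the union with smaller index are contained in $A_{\gamma,n}$ and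 those with larger index meet $\gamma$ in $A_{\gamma,n}$. If now $\beta\in A_{\alpha,n}$, say $\beta\in A_{\gamma,n}$, then $A_{\beta,n}=A_{\gamma,n}\cap\beta=A_{\alpha,n}\cap\beta$, so $A_{\alpha,n}$ is an $n$-branch. Finally $\operatorname{acc}(C_\alpha)\subseteq C_\alpha$ has size at most $\mu_{n(\alpha)}\le\mu_n$, so $|A_{\alpha,n}|\le\mu_n\cdot\mu_n=\mu_n$.

\emph{Case 2: $\operatorname{acc}(C_\alpha)$ is bounded in $\alpha$.} If $\operatorname{acc}(C_\alpha)\neq\emptyset$, its supremum is below $\alpha$ and is again an accumulation point of $C_\alpha$; let $\alpha_0$ be this maximum. Otherwise let $\alpha_0=0$. The set $C_\alpha\setminus(\alpha_0+1)$ is cofinal in $\alpha$, hence infinite, and the supremum of its first $\omega$ elements is $\alpha$, since otherwise it would be an accumulation point above $\alpha_0$. Enumerate the set as $\alpha_1<\alpha_2<\cdots$, apply Lemma~\ref{lem:ladder} to the ladder $\alpha_0<\alpha_1<\cdots$, and put $A_{\alpha,n}=S_n$ for $n\ge n(\alpha)$. These are increasing $n$-branches that cover $\alpha$, and $|S_n|\le\mu_n$ by (A3) for $\alpha_{i(n)}$. For (A4) let $\gamma\in\operatorname{acc}(C_\alpha)$ and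 $n\ge n(\alpha)$; then $\alpha_0=\max\operatorname{acc}(C_\alpha)$. Either $\gamma=\alpha_0$, or $\gamma\in\operatorname{acc}(C_{\alpha_0})$ by \eqref{eq:acc} and $n\ge n(\alpha_0)$, so that $\gamma\in A_{\alpha_0,n}$ by (A4) for $\alpha_0$. In both cases $\gamma\in\hat A_{\alpha_0,n}\subseteq S_n$. This is why the ladder starts at $\alpha_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The first assertion follows from Lemmas~\ref{lem:square} and~\ref{lem:filt}, since $\mu_n<\mu$. If $\square_\mu$ holds for a proper class of singular $\mu$ of cofinality $\omega$, then every regular $\lambda$ is below some such $\mu^+$; so $\mathcal C$ has $\lambda$-directed colimits for no $\lambda$ and is not accessible. The singular cardinals of cofinality $\omega$ form a proper class (it contains all $\aleph_{\alpha+\omega}$), so it suffices to show that in the two special cases $\square_\mu$ holds for every singular $\mu$.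

If $V=L$, this is Jensen's theorem \cite{Jensen} that in $L$ the principle $\square_\mu$ holds for every infinite cardinal $\mu$.

The statement ``$0^\#$ exists'' is equivalent to the existence of an elementary embedding of $L$ into itself other than the identity. We use its negation only through Jensen's covering theorem \cite{DJ}: if $0^\#$ does not exist, then every uncountable set $X$ of ordinals is contained in a set $Y\in L$ with $|Y|=|X|$. Assume this, let $\mu$ be singular, and let $\nu=(\mu^+)^L$ be the successor of $\mu$ computed in $L$. We claim that $\nu=\mu^+$. Otherwise $|\nu|=\mu$; the cofinality of $\nu$ is then a regular cardinal at most $\mu$, hence less than $\mu$. As $\mu>\omega_1$, there is an uncountable cofinal $X\subseteq\nu$ with $|X|<\mu$. Cover it by $Y\in L$ with $Y\subseteq\nu$ and $|Y|<\mu$. Since $\nu$ is regular in $L$ and $Y$ is cofinal in $\nu$, the order type of $Y$ is $\nu$, so $|Y|=\mu$, a contradiction. Hence a $\square_\mu$-sequence of $L$ is indexed by all limit ordinals below $\mu^+$. Being club, the bound on order types and coherence are absolute between $L$ and $V$, so it is a $\square_\mu$-sequence in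 $V$.
\end{proof}

\begin{remark}
Steel \cite{Steel} proved that the failure of $\square_\mu$ at a singular strong limit cardinal $\mu$ implies $AD^{L(\mathbb R)}$, the axiom of determinacy in $L(\mathbb R)$. If $\mathcal C$ is $\lambda$-accessible, the supremum $\mu$ of $\lambda,2^\lambda,2^{2^\lambda},\dots$ is a singular strong limit of cofinality $\omega$, and $\square_\mu$ fails by Theorem~\ref{thm:B}. So accessibility of $\mathcal C$ implies $AD^{L(\mathbb R)}$, and large cardinals are needed for accessibility. This remark is not used elsewhere.
\end{remark}

\section{Tameness from ultrafilters}\label{sec:ultra}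

\begin{proof}[Proof of Theorem~\ref{thm:C}\textup{(2)}]
Let $\kappa$ be strongly $\omega_1$-compact and $\lambda\ge\kappa$ regular; then $\lambda$ is uncountable. Let $c$ be a coloring of a $\lambda$-directed poset $I$ without maximum. The subsets of $I$ that contain a cone $\{j:j\ge i\}$ form a proper filter. It is $\lambda$-complete, hence $\kappa$-complete, because the intersection of fewer than $\lambda$ cones contains the cone above an upper bound of their vertices. Extend it to a countably complete ultrafilter $U$. For each $i$ the set $\{j:j>i\}$ contains a cone, so it lies in $U$. It is partitioned into the countably many sets $\{j>i:c(i,j)=n\}$, and by countable completeness one of them lies in $U$; call it $Z_i$ and let $f(i)$ be the corresponding $n$. For $i<i'$ choose $j\in Z_i\cap Z_{i'}$. By (S2), $c(i,i')\le\max(c(i,j),c(i',j))=\max(f(i),f(i'))$. So $c$ is tame by Lemma~\ref{lem:point}. Thus $(*)_\lambda$ holds, and Theorem~\ref{thm:A} applies.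
\end{proof}

This proof uses only (S2). Condition (S1) is needed in the next section, where the point at infinity exists only in a generic extension.

\section{Accessibility at $\omega_2$ without measurable cardinals}\label{sec:omega2}

We prove Theorem~\ref{thm:C}(3). The plan is to collapse a strongly compact cardinal $\kappa$ to $\omega_2$. This destroys the ultrafilters, but their ultrapower embeddings survive in a further generic extension, where they provide a point above the poset. The difficulty is to bring the resulting bound back.

\subsection*{Background}
An uncountable cardinal $\nu$ is \emph{measurable} if it carries a nonprincipal $\nu$-complete ultrafilter. Measurable cardinals are inaccessible (regular and strong limit), and if some set carries a nonprincipal countably complete ultrafilter, then a measurable cardinal exists. Let $P_\kappa(\mu)=\{x\subseteq\mu:|x|<\kappa\}$; an ultrafilter $U$ on it is \emph{fine} if $\{x:\xi\in x\}\in U$ for every $\xi<\mu$. An uncountable $\kappa$ is \emph{strongly compact} if for every $\mu\ge\kappa$ there is a $\kappa$-complete fine ultrafilter on $P_\kappa(\mu)$; such a $\kappa$ is inaccessible.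

Given such a $U$, the ultrapower of the universe $V$ is well founded and is identified with a transitive class $M$. Its elements are the classes $[h]$ of functions $h$ on $P_\kappa(\mu)$; a formula holds of $[h]$ in $M$ if and only if it holds of $h(x)$ for a set of $x$ in $U$; and $j\colon V\to M$, sending $a$ to the class of the constant function $a$, is an elementary embedding. We use:
\begin{itemize}
\item[(U1)] $j(\xi)=\xi$ for $\xi<\kappa$, and $j(\kappa)>\kappa$;
\item[(U2)] every $\omega$-sequence of elements of $M$ lies in $M$;
\item[(U3)] $s=[\mathrm{id}]$ satisfies $\{j(\xi):\xi<\mu\}\subseteq s\subseteq j(\mu)$, and $|s|<j(\kappa)$ in $M$.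
\end{itemize}
Here (U3) holds because $U$ is fine and every $x\in P_\kappa(\mu)$ is a subset of $\mu$ of size less than $\kappa$; (U2) holds because $([h_n])_n$ is the class of $x\mapsto(h_n(x))_n$; and (U1) follows from $\kappa$-completeness, together with (U3), which excludes $j(\kappa)=\kappa$.

A forcing poset is \emph{$\sigma$-closed} if every descending $\omega$-sequence of conditions has a lower bound. The following facts are standard.
\begin{itemize}
\item[(F1)] A $\sigma$-closed forcing adds no new $\omega$-sequences of elements of the ground model.
\item[(F2)] If $G$ is $P$-generic over $V$, $Q\in V$, and $H$ is $Q$-generic over $V[G]$, then $G\times H$ is $P\times Q$-generic over $V$. If $H_1\times H_2$ is $Q\times Q$-generic over a model, then $H_1$ and $H_2$ are $Q$-generic over it.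
\item[(F3)] Let $j\colon V\to M$ be elementary, $G$ be $P$-generic over $V$, and $G^*$ be $j(P)$-generic over $M$ with $j(p)\in G^*$ for all $p\in G$. Then $\tau^G\mapsto j(\tau)^{G^*}$ is an elementary embedding $j^*\colon V[G]\to M[G^*]$ that extends $j$. (If $p\in G$ forces $\varphi(\tau)$, then $j(p)\in G^*$ forces $\varphi(j(\tau))$ over $M$.)
\end{itemize}
For an ordinal $\theta$ let $\mathrm{Col}(\omega_1,{<}\theta)$ be the poset of countable partial functions $p\colon\theta\times\omega_1\to\theta$ with $p(\alpha,\beta)\in\max(\alpha,1)$, ordered by reverse inclusion. It is $\sigma$-closed. For inaccessible $\kappa$, $\mathrm{Col}(\omega_1,{<}\kappa)$ has size $\kappa$, all its antichains have size less than $\kappa$, and it forces $\kappa=\omega_2$.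

\subsection*{The model}
Let $\kappa$ be strongly compact in $V$. We may assume that there is no measurable cardinal above $\kappa$. Otherwise let $\nu$ be the least one and work in $V_\nu$. This is a model of ZFC because $\nu$ is inaccessible, and it contains all subsets of its elements; so the ultrafilters on $P_\kappa(\mu)$ for $\mu<\nu$ keep $\kappa$ strongly compact in $V_\nu$, and a cardinal measurable in $V_\nu$ is measurable in $V$. Let $P=\mathrm{Col}(\omega_1,{<}\kappa)$ and let $G$ be $P$-generic over $V$. We show that $V[G]$ is the required model.

\subsection*{$(*)_{\omega_2}$ holds in $V[G]$}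
In $V[G]$, where $\kappa=\omega_2$, let $c$ be a coloring of a $\kappa$-directed poset $I$ without maximum. Then $|I|\ge\kappa$, since otherwise an upper bound of $I$ would be a maximum. So we may assume that the underlying set of $I$ is a cardinal $\mu\ge\kappa$. In $V$ let $U$ be a $\kappa$-complete fine ultrafilter on $P_\kappa(\mu)$, with $j$, $M$ and $s$ as above.

\emph{Step 1: factoring $j(P)$.} By elementarity $j(P)$ is $\mathrm{Col}(\omega_1,{<}j(\kappa))$ computed in $M$, and by (U2) this is the same poset computed in $V$. Splitting a condition according to its first coordinate gives $j(P)\cong P\times Q$, where $Q$ consists of the conditions with domain contained in $[\kappa,j(\kappa))\times\omega_1$. A condition $p\in P$ is a countable set of triples of ordinals below $\kappa$, so $j(p)=p$ by (U1). The posets $Q$ and $Q\times Q$ are $\sigma$-closed in $V$. By (F1) for $P$, their descending $\omega$-sequences in $V[G]$ lie in $V$, so they are $\sigma$-closed in $V[G]$. By (F1) again, forcing with $Q\times Q$ over $V[G]$ adds no countable subsets of $I$, so $I$ remains $\omega_1$-directed.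

\emph{Step 2: a point above $I$.} Let $H$ be $Q$-generic over $V[G]$ and $G^*=\{p\cup q:p\in G,\ q\in H\}$. By (F2), $G^*$ is $j(P)$-generic over $V$, hence over $M$, and $j(p)=p\in G^*$ for $p\in G$. In $V[G][H]$ we thus have the embedding $j^*\colon V[G]\to M[G^*]$ of (F3). By elementarity, in $M[G^*]$ the poset $j^*(I)$, with underlying set $j(\mu)$, is $j(\kappa)$-directed without maximum, and $j^*(c)$ is a coloring of it. By (U3), $s$ is a subset of $j^*(I)$ of size less than $j(\kappa)$ in $M[G^*]$, so there is $i^*\in j^*(I)$ strictly above all elements of $s$, in particular above $j(i)$ for all $i\in I$. This is where strong compactness is used: the set $\{j(i):i\in I\}$ is covered by a small set that belongs to $M$. Put $f(i)=j^*(c)(j(i),i^*)$. For $i<i'$ in $I$ we have $j(i)<j(i')<i^*$ in $j^*(I)$ and $j^*(c)(j(i),j(i'))=j^*(c(i,i'))=c(i,i')$. So (S2) and (S1) for $j^*(c)$ give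
\begin{equation}\label{eq:two}
c(i,i')\le\max(f(i),f(i')),\qquad f(i)\le\max(c(i,i'),f(i'))\qquad(i<i').
\end{equation}
Such an $f$ exists in $V[G][H]$ for every generic $H$. Hence in $V[G]$ there is a $Q$-name $\dot f$ that is forced to be a function $I\to\omega$ satisfying \eqref{eq:two}.

\emph{Step 3: return to $V[G]$.} The first inequality in \eqref{eq:two} is the hypothesis of Lemma~\ref{lem:point}, but $f$ lies in $V[G][H]$ and we need such a function in $V[G]$. The second inequality shows that $f$ is unique up to truncation, and we compare two independent versions of it. Let $H_1\times H_2$ be $Q\times Q$-generic over $V[G]$ and let $f_1=\dot f^{H_1}$, $f_2=\dot f^{H_2}$; both satisfy \eqref{eq:two}. In $V[G][H_1\times H_2]$ the poset $I$ is $\omega_1$-directed by Step~1, so by Lemma~\ref{lem:pigeon} there is $N$ such that $B=\{i:f_1(i)\le N,\ f_2(i)\le N\}$ is cofinal. Given $i\in I$, choose $i'>i$ in $B$. The second inequality for $f_1$ and the first for $f_2$ give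
\[
f_1(i)\le\max(c(i,i'),N)\le\max(f_2(i),N),
\]
and exchanging the roles gives $f_2(i)\le\max(f_1(i),N)$. Hence $\max(f_1(i),N)=\max(f_2(i),N)$ for all $i$, and some $(q_1,q_2)\in H_1\times H_2$ forces this.

We claim that $q_1$ decides the value of $\max(\dot f(i),N)$ for every $i$. Otherwise, for some $i$, there are $r,r'\le q_1$ that force different values. Let $q\le q_2$ force some value $b$. One of $r,r'$, say $r$, forces a value $a\ne b$. Then $(r,q)\le(q_1,q_2)$ forces $\max(f_1(i),N)=a\neq b=\max(f_2(i),N)$, a contradiction. So the function $g$ that sends $i$ to the value forced by $q_1$ lies in $V[G]$. Since $q_1\in H_1$, we have $g(i)=\max(f_1(i),N)$, and \eqref{eq:two} gives $c(i,i')\le\max(g(i),g(i'))$ for $i<i'$. By Lemma~\ref{lem:point}, applied in $V[G]$, $c$ is tame there. So $(*)_{\omega_2}$ holds in $V[G]$, and $\mathcal C$ is $\omega_2$-accessible in $V[G]$ by Theorem~\ref{thm:A}.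

The $\sigma$-closure of $Q\times Q$ entered through Lemma~\ref{lem:pigeon} in Step~3. It is lost if one collapses with finite conditions so as to make $\kappa=\omega_1$, and by Theorem~\ref{thm:C}(1) the conclusion is false in that case.

\subsection*{$V[G]$ has no measurable cardinals}
Suppose that $\nu$ is measurable in $V[G]$. Then $\nu$ is inaccessible in $V[G]$, so $\nu>\omega_2^{V[G]}=\kappa=|P|$, and $\nu$ is inaccessible in $V$, because a witness to the contrary in $V$ would remain one in $V[G]$. Let $q_0\in G$ force that $\dot W$ is a nonprincipal $\nu$-complete ultrafilter on $\nu$. We claim that some $q\le q_0$ decides ``$X\in\dot W$'' for all $X\subseteq\nu$ in $V$.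

Otherwise choose in $V$, for every $q\le q_0$, a set $X_q\subseteq\nu$ such that $q$ does not decide ``$X_q\in\dot W$'', and let $F(\alpha)=\{q\le q_0:\alpha\in X_q\}$ for $\alpha<\nu$. In $V$ the function $F$ takes at most $2^{|P|}<\nu$ values, so its fibers partition $\nu$ into fewer than $\nu$ pieces. By $\nu$-completeness $F^{-1}(t)\in\dot W^G$ for some $t\in V$, and some $q\in G$ with $q\le q_0$ forces $F^{-1}(t)\in\dot W$. If $q\in t$, then $F^{-1}(t)\subseteq X_q$ and $q$ forces $X_q\in\dot W$. If $q\notin t$, then $F^{-1}(t)\cap X_q=\emptyset$ and $q$ forces $X_q\notin\dot W$. Both cases contradict the choice of $X_q$.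

For $q$ as in the claim, $\{X\subseteq\nu:q\Vdash X\in\dot W\}$ lies in $V$ and is there a nonprincipal $\nu$-complete ultrafilter on $\nu$: it contains $X$ or $\nu\setminus X$ because $q$ decides, and the other properties are inherited from what $q$ forces about $\dot W$. So $\nu>\kappa$ is measurable in $V$, contrary to the choice of $V$.

Finally, suppose that $\kappa'$ is strongly $\omega_1$-compact in $V[G]$. The filter $\{X\subseteq\kappa'^+:|\kappa'^+\setminus X|\le\kappa'\}$ is proper and $\kappa'$-complete, so it extends to a countably complete ultrafilter, which is nonprincipal because it contains the complements of all singletons. Then a measurable cardinal exists in $V[G]$, which we have just excluded. This completes the proof of Theorem~\ref{thm:C}(3). \qed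

\begin{thebibliography}{9}

\bibitem{DJ}
Devlin and Jensen, \emph{Marginalia to a theorem of Silver}, 1975.

\bibitem{Jensen}
Jensen, \emph{The fine structure of the constructible hierarchy}, Ann. Math. Logic 4 (1972).

\bibitem{PR}
R. Par\'e and J. Rosick\'y, \emph{Colimits of accessible categories}, arXiv:1110.0767 (2011).

\bibitem{Steel}
Steel, \emph{PFA implies $AD^{L(\mathbb R)}$}, J. Symb. Logic 70 (2005).

\end{thebibliography}
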